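# Extending maps into $K(\pi_1(L),1)$ when $\pi_1(L)$ is nilpotent

## 1. A subgroup of $H_2(G/\Gamma_i)$ with quotient $B_i$

Let $G$ be a group. Put $\Gamma_1=G$, $\Gamma_{i+1}=[G,\Gamma_i]$, $B_i=B_i(G)=\Gamma_i/\Gamma_{i+1}$ and $A=B_1=G^{ab}$. The group is nilpotent when some $\Gamma_{c+1}$ is trivial. Homology is integral unless coefficients are shown.

For a normal subgroup $N$ of $G$ the textbook five-term exact sequence reads
$$H_2(G)\to H_2(G/N)\to N/[G,N]\to H_1(G)\to H_1(G/N)\to 0 .$$
Take $N=\Gamma_i$ with $i\ge2$. Then $N/[G,N]=B_i$, and $H_1(G)\to H_1(G/\Gamma_i)$ is an isomorphism because $\Gamma_i\subseteq\Gamma_2$. So if $J_i$ denotes the image of $H_2(G)$ in $H_2(G/\Gamma_i)$, we get an exact sequence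
$$0\to J_i\to H_2(G/\Gamma_i)\to B_i\to 0. \tag{1}$$
This subgroup $J_i$ is what the talk turns on. Here is the example to keep in mind.

**Example 1 (a Heisenberg group).** Let $G=\mathbb Q\times\mathbb Q\times\mathbb Q/\mathbb Z$ with
$$(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+[xy']).$$
Comparing $gg'$ with $g'g$ gives $[g,g']=(0,0,[xy'-x'y])$. These commutators are central and fill $\mathbb Q/\mathbb Z$. So $\Gamma_2=\mathbb Q/\mathbb Z$, $\Gamma_3=1$, $A=\mathbb Q^2$ and $B_2=\mathbb Q/\mathbb Z$. For an abelian group, $H_2$ is the exterior square. Since $\mathbb Q\otimes\mathbb Q=\mathbb Q$, we have $H_2(\mathbb Q^2)=\Lambda^2(\mathbb Q^2)\cong\mathbb Q$ via $(x,y)\wedge(x',y')\mapsto xy'-x'y$. The map $H_2(A)\to B_2$ is the commutator map. Indeed, by Hopf's formula, writing $G$ as a quotient of a free group $F$ and $A=F/S$, we have $H_2(A)=(S\cap[F,F])/[F,S]$; the class $a\wedge b$ is represented by $[\tilde a,\tilde b]$, and the map to $B_2$ sends it to the commutator in $G$ (up to a sign convention). So (1) for $i=2$ is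
$$0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0 .$$
The abelianization is a rational vector space and does not see the torsion of $B_2$. The second homology does see it: $H_2(G)$ maps onto $\mathbb Z$, which is not divisible although it lies in the divisible group $H_2(A)=\mathbb Q$.

Now for the use of $J_i$. In extension theory one asks whether maps from closed subsets of a space into a given complex extend to the whole space. We are going to trade an extension statement for $H_2(G)$ in dimension $2$ for one in dimension $1$ about the torsion of $B_i$, and (1) does the trading.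

One more standard fact about the quotients $B_i$. If $x\in G$ and $y\in\Gamma_i$, then $[xx',y]=x[x',y]x^{-1}\,[x,y]$ and $[x,yy']=[x,y]\,y[x,y']y^{-1}$. Modulo $\Gamma_{i+2}$ conjugation acts trivially on $\Gamma_{i+1}$, so $(x,y)\mapsto[x,y]$ is bilinear with values in the abelian group $B_{i+1}$. In the first variable it is a homomorphism to an abelian group, so it factors through $A$; in the second it kills $\Gamma_{i+1}$. The result is a surjection $A\otimes B_i\to B_{i+1}$, and by induction a surjection
$$A^{\otimes i}\to B_i . \tag{2}$$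

## 2. Absolute extensors and the two theorems

**Definition 1.** For a metrizable space $X$ and a CW complex $K$, write $X\tau K$ if every map $C\to K$ from a closed subset $C\subseteq X$ extends over $X$; that is, $K$ is an absolute extensor of $X$.

**Example 2.** Let $X=D^2$ and $K=K(G,1)$ with $G\neq1$. A loop $\partial D^2\to K$ that represents a nontrivial element of $G$ does not extend, so $X\tau K(G,1)$ fails. On the other hand $[0,1]\,\tau K$ for every connected CW complex $K$. A map $f:C\to K$ extends to a neighborhood $U$ of $C$ (see (F1) below; if $C=\emptyset$, take a constant map). All but finitely many of the complementary intervals of $C$ lie in $U$, since $C$ is compact. On those in $U$ use the neighborhood extension, and on the finitely many others use paths in $K$.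

**Definition 2.** A connected CW complex $L$ is *nilpotent* if $\pi_1(L)$ is a nilpotent group and acts nilpotently on $\pi_n(L)$ for all $n\ge2$.

For instance $K(G,1)$ is nilpotent exactly when $G$ is, since its higher homotopy groups vanish.

The problem comes from M. Cencelj, J. Dydak, A. Mitra, A. Vavpetic, "Hurewicz-Serre Theorem in extension theory", arXiv:math/0603748 (2006). Let $L$ be a connected nilpotent CW complex and $X$ a metrizable space with $X\tau K(H_k(L),k)$ for all $k\ge1$. Does $X\tau K(\pi_1(L),1)$ hold? In words: if the homology groups of $L$ impose no obstruction on $X$, is the same true of its fundamental group? The answer is yes, and only $k=1,2$ and the nilpotency of $\pi_1(L)$ are needed.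

For an abelian group $M$ let $\operatorname{Tor}M$ be its torsion subgroup and $M_p$ its $p$-primary part. *Uniquely $p$-divisible* means that multiplication by $p$ is bijective. A *$p$-group* is an abelian $p$-primary group.

**Definition 3.** For $G$ nilpotent, $\mathcal E(G)$ is the set of primes $p$ such that $A$ is uniquely $p$-divisible but $(B_i)_p\ne0$ for some $i$.

**Example 3.** For the group of Example 1, $\mathcal E(G)$ is the set of all primes. Replace $\mathbb Q$ by $\mathbb Z[1/p]$ and $\mathbb Q/\mathbb Z$ by $\mathbb Z[1/p]/\mathbb Z=\mathbb Z/p^\infty$ there: now $A=\mathbb Z[1/p]^2$, $B_2=\mathbb Z/p^\infty$, and $\mathcal E(G)=\{p\}$, because $A$ is not $q$-divisible for $q\ne p$. If $A$ is torsion, then $\mathcal E(G)=\emptyset$: by (2), $(B_i)_p$ is a quotient of $A_p^{\otimes i}$, which vanishes when $A_p=0$. If $G$ is finitely generated, then again $\mathcal E(G)=\emptyset$: a finitely generated $A$ that is uniquely $p$-divisible is finite, hence torsion.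

**Theorem 1.** Let $X$ be metrizable and $L$ a connected CW complex with $\pi_1(L)$ nilpotent. If $X\tau K(H_1(L),1)$ and $X\tau K(H_2(L),2)$, then $X\tau K(\pi_1(L),1)$, and $X\tau K(B_i(\pi_1(L)),1)$ for all $i$.

**Theorem 2.** For $X$ metrizable and $G$ nilpotent the following are equivalent, and each implies $X\tau K(G,1)$:

* (a) $X\tau K(B_i,1)$ for all $i\ge1$;
* (b) $X\tau K(A,1)$, and $X\tau K(\mathbb Z/p^\infty,1)$ for all $p\in\mathcal E(G)$;
* (c) $X\tau K(H_1(G),1)$ and $X\tau K(H_2(G),2)$;
* (d) $X\tau K(H_k(G),k)$ for all $k\ge1$.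

Two cases can be settled at once. If $\pi_1(L)$ is abelian, then $H_1(L)=\pi_1(L)$ and the hypothesis for $k=1$ is the conclusion. If $X=D^2$, then by Example 2 the hypothesis for $k=1$ forces $H_1(L)=0$. So $G=\pi_1(L)$ satisfies $\Gamma_2=G$, hence $\Gamma_i=G$ for all $i$, and nilpotency gives $G=1$. Then $K(G,1)$ is contractible and the conclusion holds.

## 3. Homotopy extension and cohomology of closed pairs

We use the following standard facts.

* (F1) CW complexes are ANE's for metrizable spaces: a map from a closed subset of a metrizable space to a CW complex extends over a neighborhood of that subset.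
* (F2) Homotopy extension property (HEP). For $X$ metrizable, $C\subseteq X$ closed, $K$ a CW complex, every map $X\times\{0\}\cup C\times I\to K$ extends over $X\times I$. Indeed, extend it to $\Phi$ on a neighborhood $U$ by (F1); there is an open $O\supseteq C$ with $O\times I\subseteq U$; choose $\lambda:X\to I$ equal to $1$ on $C$ and $0$ off $O$; take $(x,t)\mapsto\Phi(x,\lambda(x)t)$. Since $(I^2,\text{three sides})\cong(I^2,\text{one side})$, every map to $K$ defined on $X\times(\text{three sides of }I^2)\cup C\times I^2$ extends over $X\times I^2$.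
* (F3) By HEP, a map $C\to K$ homotopic to an extendable map is extendable. So $X\tau K$ depends only on the homotopy type of $K$, and contractible CW complexes are AE's. Also $X\tau K$ passes to closed subsets of $X$, and $X\tau(K\times K')$ implies $X\tau K$.
* (F4) Loop spaces and homotopy fibers of maps between connected CW complexes have the homotopy type of CW complexes (Milnor).

Fix functorial pointed CW models $K(M,m)$, with cellular induced maps and a vertex $*$ as base point, $K(0,m)$ a point, $K(M,0)=M$ discrete, and natural pointed homotopy equivalences $K(M,m)\simeq\Omega K(M,m+1)$; iterated bar constructions provide these. (Base vertices of CW complexes are closed cofibrations, and loop spaces and homotopy fibers inherit this for their base points; so the equivalences used below can be taken pointed.)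

**Definition 4.** For $X$ metrizable, $C\subseteq X$ closed, $M$ abelian and $m\ge0$,
$$H^m(X,C;M)=[(X,C),(K(M,m),*)],$$
the homotopy classes of maps of pairs.

It is an abelian group since $K(M,m)$ is a double loop space up to homotopy. For example $H^2(D^2,\partial D^2;M)=\pi_2(K(M,2))=M$. By Huber, Math. Ann. 144 (1961), this is sheaf cohomology, but we only use the properties (E1), (E2), (E3) below. "Exact" means that each kernel (preimage of $0$) is the image of the previous map, which is all we need.

**(E1) Triples.** For closed $D\subseteq C\subseteq X$ and $m\ge1$ (coefficients $M$) the sequence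
$$H^{m-1}(X,D)\to H^{m-1}(C,D)\xrightarrow{\delta}H^m(X,C)\to H^m(X,D)\to H^m(C,D)$$
is exact.

*Proof.* Put $K=K(M,m)$ and represent $H^{m-1}$ by maps to $\Omega K$. A map $w:(C,D)\to(\Omega K,*)$ is a homotopy $C\times I\to K$ from $*$ to $*$, constant on $D$. Extend it by HEP to $W:X\times I\to K$ with $W_0=*$, and let $\delta[w]=[W_1]$. If $w$ is replaced by a homotopic $w'$ and $W$ by any $W'$, then on $X\times I^2$ with coordinates $(t,s)$ we prescribe $*$ at $t=0$, $W$ at $s=0$, $W'$ at $s=1$, and the homotopy from $w$ to $w'$ over $C$. By (F2) this extends, and at $t=1$ we read off a homotopy from $W_1$ to $W_1'$ that is $*$ on $C$. So $\delta$ is well defined.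

*At $H^{m-1}(C,D)$.* If $w$ extends to $(X,D)\to(\Omega K,*)$, use this extension as $W$; then $W_1=*$. Conversely, if $W_1\simeq *$ rel $C$, concatenate $W$ with this homotopy. We get a map $(X,D)\to(\Omega K,*)$ whose restriction to $C$ is $w$ followed by constant paths, hence is homotopic to $w$.

*At $H^m(X,C)$.* $W$ itself is a homotopy of maps $(X,D)\to(K,*)$ from $*$ to $W_1$, so $\delta[w]$ dies in $H^m(X,D)$. Conversely, if $u:(X,C)\to(K,*)$ admits a homotopy $W$ from $*$ to $u$ that is $*$ on $D$, then $w=W|_{C\times I}$ has $\delta[w]=[u]$.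

*At $H^m(X,D)$.* The composite is clearly zero. If $u:(X,D)\to(K,*)$ has $u|_C\simeq *$ rel $D$, extend the homotopy over $X$ by HEP; its end is a map $(X,C)\to(K,*)$ representing $[u]$. $\square$

**(E2) Excision.** If $P,R\subseteq X$ are closed, then $H^m(P\cup R,R)=H^m(P,P\cap R)$: a map $P\to K(M,m)$ that is $*$ on $P\cap R$ extends by $*$ over $R$, and likewise for homotopies.

**(E3) Coefficients.** An exact sequence $0\to M'\to M\to M''\to0$ induces, for $m\ge1$, a long exact sequence
$$\cdots\to H^m(X,C;M')\to H^m(X,C;M)\to H^m(X,C;M'')\to H^{m+1}(X,C;M')\to\cdots,$$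
natural in the short exact sequence.

*Proof.* Let $f:E\to B$ be the map $K(M,m+1)\to K(M'',m+1)$, and let $F=\{(e,\omega):\omega(0)=*,\ \omega(1)=f(e)\}$ be its homotopy fiber. The homotopy groups of $F$ show that $x\mapsto(x,\mathrm{const})$ is an equivalence $K(M',m+1)\to F$. We claim that $[(X,C),-]$ is exact on $\Omega E\to\Omega B\to F\to E\to B$; all homotopies below are constant on $C$. At $E$: a map $e$ together with a null homotopy of $fe$ is a map to $F$. At $F$: given $(e,\omega)$ and a homotopy $e_t$ from $e$ to $*$, lengthen $\omega$ by the path $fe_s$, $s\le t$; the end is a map to $\Omega B$. The composite $\Omega B\to F\to E$ is constant. At $\Omega B$: if $(*,\lambda)$ is null homotopic in $F$ by $(e_t,\omega_t)$, then $e$ is a map to $\Omega E$, and the square $\omega_t(s)$ has the side $\lambda$ at $t=0$, the side $f e_t$ at $s=1$ and constant other sides; so $\lambda$ is homotopic to $f$ of the reversed loop $e$. Conversely $(*,fe)$ contracts in $F$ by shortening the loop $e$. Since $\Omega E\simeq K(M,m)$ and $\Omega B\simeq K(M'',m)$ naturally, these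 five-term pieces splice to the long sequence. All constructions are functorial, which gives naturality. $\square$

## 4. The classes $\mathcal D_n$

From now on fix a metrizable $X$. For $n\ge1$ let $\mathcal D_n$ be the class of abelian groups $M$ with $X\tau K(M,n)$. It is closed under direct summands, by (F3). For $X=D^2$, Example 2 says $\mathcal D_1=\{0\}$; for $X=[0,1]$, $\mathcal D_1$ is everything. The hypotheses of Theorem 1 read $H_1(L)\in\mathcal D_1$ and $H_2(L)\in\mathcal D_2$.

**Lemma 1 (well known).** For $n\ge1$, $M\in\mathcal D_n$ if and only if $H^m(X,C;M)=0$ for all closed $C\subseteq X$ and all $m\ge n+1$. In particular $\mathcal D_n\subseteq\mathcal D_{n+1}$.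

*Proof.* Suppose the groups vanish. By (E1) with $D=\emptyset$ and $H^{n+1}(X,C)=0$, the restriction $H^n(X,\emptyset)\to H^n(C,\emptyset)$ is onto. So every map $C\to K(M,n)$ is homotopic to an extendable one, and (F3) applies.

Conversely we prove the vanishing by induction on $m\ge n+1$, simultaneously for all metrizable spaces $X$ with $X\tau K(M,n)$; this condition passes to closed subsets. For closed $P$ write $H^m(P,C)$ for $H^m(P,C\cap P;M)$.

**Step 1.** *This step lets us glue vanishing over two closed sets: if $P,Q\subseteq X$ are closed, then $H^m(P\cup Q,C)\to H^m(P,C)\oplus H^m(Q,C)$ is injective.* Replacing $C$ by $C\cap(P\cup Q)$, assume $C\subseteq P\cup Q$.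

First, the restriction $H^{m-1}(P,C)\to H^{m-1}(P\cap Q,C)$ is onto. If $m>n+1$, the target is $0$ by induction. If $m=n+1$, represent a class by $u:P\cap Q\to K(M,n)$ with $u(C\cap P\cap Q)=*$, extend $u$ by $*$ over $C\cap P$, and then over $P$ by $P\tau K(M,n)$.

Let $\alpha\in H^m(P\cup Q,C)$ vanish on $P$ and on $Q$. By (E2), $H^m(Q\cup C,C)=H^m(Q,Q\cap C)$, so $\alpha$ vanishes on $(Q\cup C,C)$. By (E1) for $C\subseteq Q\cup C\subseteq P\cup Q$, $\alpha$ is the image of some
$$\beta\in H^m(P\cup Q,Q\cup C)=H^m(P,P'),\qquad P'=P\cap(Q\cup C)=(P\cap Q)\cup(C\cap P).$$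
The image of $\beta$ in $H^m(P,C\cap P)$ is $\alpha|_P=0$. By (E1) for $C\cap P\subseteq P'\subseteq P$ we get $\beta=\delta\gamma$ with $\gamma\in H^{m-1}(P',C\cap P)=H^{m-1}(P\cap Q,C\cap P\cap Q)$. By the first part $\gamma$ is a restriction from $H^{m-1}(P,C\cap P)$, so $\beta=\delta\gamma=0$ and $\alpha=0$.

**Step 2.** *This step shows that a class vanishes on the members of a countable closed cover.* Let $\alpha\in H^m(X,C)$ be represented by $u:(X,C)\to(K(M,m),*)$. The complex $K(M,m)$ is connected and locally contractible, and a neighborhood of $*$ contracts rel $*$. So each $x\in X$ has a closed neighborhood $N_x$ with $\alpha|_{N_x}=0$: for $x\notin C$ take $N_x$ disjoint from $C$, contract and move to $*$ along a path; for $x\in C$ use the contraction rel $*$. By Stone's theorem the cover $\{\operatorname{int}N_x\}$ has an open refinement $\{V_{i,\lambda}\}_{i\ge1}$ such that for fixed $i$ the $V_{i,\lambda}$ are pairwise disjoint. Put $W_i=\bigcup_\lambda V_{i,\lambda}$ and let $\{O_i\}_{i\ge1}$ be a locally finite open cover with $\overline{O_i}\subseteq W_i$.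 Then $\overline{O_i}$ is the disjoint union of the relatively clopen sets $\overline{O_i}\cap V_{i,\lambda}$. On each of these $\alpha$ vanishes, and the homotopies fit together, so $\alpha|_{\overline{O_i}}=0$. By Step 1, $\alpha$ vanishes on $E_j=\bigcup_{i\le j}\overline{O_i}$ for every $j$.

**Step 3.** *This step passes from the finite unions $E_j$ to $X$.* Let $\{\psi_i\}$ be a partition of unity with $\operatorname{supp}\psi_i\subseteq O_i$ and let $g=\sum_i i\psi_i$. If $g(x)\le j$, then $\psi_i(x)>0$ for some $i\le j$, since otherwise $g(x)\ge j+1$. So $g^{-1}[0,j]\subseteq E_j$. Let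
$$P=g^{-1}\Big(\bigcup_{i\ge0}[2i,2i+1]\Big),\qquad Q=g^{-1}\Big(\bigcup_{i\ge0}[2i+1,2i+2]\Big).$$
Both are closed, and each is the disjoint union of relatively clopen pieces $g^{-1}[j,j+1]\subseteq E_{j+1}$ on which $\alpha$ vanishes. So $\alpha|_P=0=\alpha|_Q$, and $P\cup Q=X$. By Step 1, $\alpha=0$. $\square$

**Lemma 2.** Let $0\to M'\to M\to M''\to0$ be exact.

1. If $M',M''\in\mathcal D_n$, then $M\in\mathcal D_n$.
2. If $M\in\mathcal D_n$ and $M'\in\mathcal D_{n+1}$, then $M''\in\mathcal D_n$.
3. If $M\in\mathcal D_{n+1}$ and $M''\in\mathcal D_n$, then $M'\in\mathcal D_{n+1}$.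

*Proof.* In (E3), with Lemma 1, use these pieces. For (1): $H^m(M')\to H^m(M)\to H^m(M'')$, $m\ge n+1$. For (2): $H^m(M)\to H^m(M'')\to H^{m+1}(M')$, $m\ge n+1$. For (3): $H^{m-1}(M'')\to H^m(M')\to H^m(M)$, $m\ge n+2$. In each case the outer terms vanish. $\square$

## 5. Climbing the lower central series, and where the climb stops

A nilpotent group is built from $A=G/\Gamma_2$ by central extensions $B_i\to G/\Gamma_{i+1}\to G/\Gamma_i$. So the natural plan is to climb this tower, and the climbing step works.

**Lemma 3.** Let $1\to B\to G\to\bar G\to1$ be a central extension with $X\tau K(B,1)$ and $X\tau K(\bar G,1)$. Then $X\tau K(G,1)$.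

*Proof.* Let $\kappa:K(\bar G,1)\to K(B,2)$ classify the extension. Then $K(G,1)$ is homotopy equivalent to the homotopy fiber $E=\{(b,\omega):\omega(0)=*,\ \omega(1)=\kappa(b)\}$. By (F3) for the CW complex $K(G,1)$ it suffices to show that every $f=(b,\omega):C\to E$ is homotopic to the restriction of a map $X\to E$.

**Step 1.** *We extend the base coordinate and the paths, without control of where the paths start off $C$.* Extend $b$ to $u:X\to K(\bar G,1)$. By HEP, used from the end $t=1$, there is $W:X\times I\to K(B,2)$ with $W_1=\kappa u$ and $W|_{C\times I}$ given by $\omega$. Then $W_0(C)=*$.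

**Step 2.** *We correct the starting points.* The map $W_0$ represents a class in $H^2(X,C;B)$, which is $0$ by Lemma 1 since $B\in\mathcal D_1$. Concatenate a homotopy rel $C$ from $*$ to $W_0$ with $W$. This gives for each $x$ a path from $*$ to $\kappa u(x)$, that is, a map $F:X\to E$ over $u$. On $C$ it is $f$ with its paths preceded by constant paths, so $F|_C\simeq f$. $\square$

So the conclusion follows if $B_i\in\mathcal D_1$ for all $i$. We know $A\in\mathcal D_1$ and that $B_i$ is a quotient of $A^{\otimes i}$. For the integral Heisenberg group ($\mathbb Z\times\mathbb Z\times\mathbb Z$ with $(x,y,z)(x',y',z')=(x+x',y+y',z+z'+xy')$) we have $A=\mathbb Z^2$ and $B_2=\mathbb Z$, a direct summand of $A$, and the climb succeeds.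

For Example 1 it stops at once. Here $A=\mathbb Q^2\in\mathcal D_1$ amounts to $\mathbb Q\in\mathcal D_1$, and we need $B_2=\mathbb Q/\mathbb Z\in\mathcal D_1$. But $\mathcal D_1$ is not obviously closed under quotients: Lemma 2(2) for $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$ asks for $\mathbb Z\in\mathcal D_2$, and $A\in\mathcal D_1$ does not supply this. (Section 10 shows that the stop is real.) This missing input is what $H_2$ provides. By Example 1, $H_2(G)$ maps onto $J_2=\mathbb Z$; as $\mathbb Z$ is free, it is a direct summand of $H_2(G)$. So $H_2(G)\in\mathcal D_2$ gives $\mathbb Z\in\mathcal D_2$, hence $\mathbb Q/\mathbb Z\in\mathcal D_1$, and the theorem is proved for $L=K(G,1)$ with this $G$.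

For general $G$ two things remain. First we must see that the failure of the climb is measured exactly by the groups $\mathbb Z/p^\infty$, $p\in\mathcal E(G)$; this is Proposition A. Second, $H_2(G)\to J_i$ need not split, so we cannot conclude $J_i\in\mathcal D_2$; Proposition B gets around this by using the surjection only to learn that the source is not $p$-divisible modulo torsion, and then working with the source itself.

## 6. Direct limits, torsion and divisibility in $\mathcal D_n$

**Lemma 4 (Dydak).** $\mathcal D_n$ is closed under direct limits over directed posets, hence under arbitrary direct sums.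

*Proof.* Let $M=\varinjlim_{s\in S}M_s$ with all $M_s\in\mathcal D_n$.

**Step 1.** *We build a model of $K(M,n)$ in which each piece over a simplex has the homotopy type of some $K(M_s,n)$.* Let
$$Y=\coprod_{s_0<\dots<s_k}K(M_{s_0},n)\times\Delta^k\big/\!\sim .$$
A point is $[x,(s_0<\dots<s_k),t]$. If the coordinate of $t$ at $s_j$ is zero, $s_j$ may be dropped; if $j=0$, then $x$ is at the same time replaced by its image in $K(M_{s_1},n)$. This is the homotopy colimit, and it is a CW complex because the induced maps are cellular. For $S=\{0<1\}$ it is the mapping cylinder of $K(M_0,n)\to K(M_1,n)$. Let $|S|$ be the order complex of $S$ (simplices are the finite chains) with the weak topology, and let $q:Y\to|S|$ be the projection.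

For $u\in S$ let $Y_{\le u}$ be the part over the chains in $\{s\le u\}$. The map $r_u:Y_{\le u}\to K(M_u,n)$ that sends $[x,(s_0<\dots),t]$ to the image of $x$ in $K(M_u,n)$ is well defined. Adding $u$ to the chain if necessary and moving $t$ straight to the vertex $u$ deforms $Y_{\le u}$ onto $K(M_u,n)$, with end $r_u$. So $Y_{\le u}\simeq K(M_u,n)$. For $u\le v$ the restriction of $r_v$ to $Y_{\le u}$ is $r_u$ followed by the induced map. For a single chain $\sigma=(s_0<\dots<s_k)$ the same argument, with $\sigma$ as the poset, shows that $Y_\sigma=q^{-1}(\sigma)$ is homotopy equivalent to $K(M_{s_k},n)$. So $X\tau Y_\sigma$.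

A compact subset of $Y$ lies over finitely many simplices, hence in some $Y_{\le u}$, as $S$ is directed. So $\pi_*(Y)=\varinjlim\pi_*(Y_{\le u})=\varinjlim\pi_*(K(M_u,n))$ and $Y\simeq K(M,n)$. Likewise every finite subcomplex of $|S|$ lies in the cone of chains in $\{s\le u\}$ for some $u$, so all homotopy groups of $|S|$ vanish and $|S|$ is contractible.

**Step 2.** *We extend a map $f:C\to Y$, first in $|S|$ and then simplex by simplex.* As $|S|$ is a contractible CW complex, $qf$ extends to $g:X\to|S|$. By induction on $\dim\sigma$ choose $h_\sigma:g^{-1}(\sigma)\to Y_\sigma$ that extends $f$ on $C\cap g^{-1}(\sigma)$ and $h_{\sigma'}$ on $g^{-1}(\sigma')$ for all proper faces $\sigma'$ of $\sigma$. The prescribed data agree on overlaps: they all extend $f$, and $g^{-1}(\sigma')\cap g^{-1}(\sigma'')=g^{-1}(\sigma'\cap\sigma'')$, where both maps restrict to $h_{\sigma'\cap\sigma''}$. So they form a continuous map to $Y_\sigma$ on a finite union of closed subsets of $g^{-1}(\sigma)$. As $g^{-1}(\sigma)$ is closed in $X$ and $X\tau Y_\sigma$, the map $h_\sigma$ exists.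 Together the $h_\sigma$ define a function $h:X\to Y$ extending $f$.

**Step 3.** *We check that $h$ is continuous; the cover by the $g^{-1}(\sigma)$ need not be locally finite, so this needs an argument.* Let $x_j\to x$ in $X$. Then $g(\{x_j\}\cup\{x\})$ is compact and lies in a finite subcomplex. So $\{x_j\}\cup\{x\}$ is covered by finitely many of the closed sets $g^{-1}(\sigma)$, and $h$ is continuous on each of them, hence on their union. So $h(x_j)\to h(x)$. As $X$ is metrizable, $h$ is continuous.

Finally, finite direct sums are in $\mathcal D_n$ by Lemma 2(1), and an arbitrary direct sum is the directed union of its finite subsums. $\square$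

**Lemma 5.** If $M$ is abelian and $M_p$ is not divisible, then some $\mathbb Z/p^k$ with $k\ge1$ is a direct summand of $M$.

*Proof.* (This follows from the results in Fuchs, *Infinite Abelian Groups I*, §27; here is a direct argument.) Suppose every element of order $p$ in $M_p$ lies in $p^rM_p$ for all $r$. Then every $x\in M_p$ of order $p^r$ lies in $pM_p$, by induction on $r$: write $p^{r-1}x=p^ry$ with $y\in M_p$; then $x-py$ has smaller order, so it lies in $pM_p$. This makes $M_p$ divisible, a contradiction. So there is $e\in M_p$ of order $p$ with $e=p^{k-1}c$, $c\in M_p$ and $e\notin p^kM_p$ for some $k\ge1$. The group $\langle c\rangle$ has order $p^k$. If $\langle c\rangle\cap p^kM$ were nonzero, it would contain $e$, so $e=p^ky$ with $y\in M$; then $y\in M_p$, a contradiction. Hence $\langle c\rangle$ embeds in the $\mathbb Z/p^k$-module $M/p^kM$. As $\mathbb Z/p^k$ is an injective module over itself, there is a retraction $M\to M/p^kM\to\langle c\rangle$. $\square$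

**Lemma 6.**

1. $\mathbb Z/p^k\in\mathcal D_n$ for some $k\ge1$ implies $\mathbb Z/p\in\mathcal D_n$, which implies that all $p$-groups are in $\mathcal D_n$.
2. $\mathbb Z/p^\infty\in\mathcal D_n$ implies that all divisible $p$-groups are in $\mathcal D_n$ and all $p$-groups are in $\mathcal D_{n+1}$.
3. $\mathbb Q\in\mathcal D_n$ implies that all $\mathbb Q$-vector spaces are in $\mathcal D_n$.

*Proof.* (1) *To reach $\mathbb Z/p$ we show that a composite of two injections is zero.* Let $k\ge2$ and $m\ge n+1$. The sequences $0\to\mathbb Z/p^{k-1}\to\mathbb Z/p^k\to\mathbb Z/p\to0$ and $0\to\mathbb Z/p\to\mathbb Z/p^k\to\mathbb Z/p^{k-1}\to0$ have connecting maps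
$$H^m(X,C;\mathbb Z/p)\xrightarrow{\ \partial\ }H^{m+1}(X,C;\mathbb Z/p^{k-1})\xrightarrow{\ \partial'\ }H^{m+2}(X,C;\mathbb Z/p).$$
Both have trivial kernel, because $H^m$ and $H^{m+1}$ with coefficients $\mathbb Z/p^k$ vanish. Reduction maps $0\to\mathbb Z\xrightarrow{p}\mathbb Z\to\mathbb Z/p\to0$ to the first sequence: with $\mathbb Z/p^{k-1}\to\mathbb Z/p^k$ given by multiplication by $p$, the squares commute, and the map on $\mathbb Z/p$ is the identity. Likewise $0\to\mathbb Z\xrightarrow{p^{k-1}}\mathbb Z\to\mathbb Z/p^{k-1}\to0$ maps to the second. By naturality $\partial=\rho_{k-1}b$ and $\partial'=\rho_1b'$, where $b,b'$ are the connecting maps of the integral sequences and $\rho_j$ is reduction mod $p^j$. By exactness of the second integral sequence $b'\rho_{k-1}=0$. Hence $\partial'\partial=\rho_1b'\rho_{k-1}b=0$, so $H^m(X,C;\mathbb Z/p)=0$ and $\mathbb Z/p\in\mathcal D_n$ by Lemma 1. Now finite $p$-groups follow from Lemma 2(1), and every $p$-group is the directed union of its finite subgroups, so Lemma 4 applies.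

(2) A divisible $p$-group is a direct sum of copies of $\mathbb Z/p^\infty$; use Lemma 4. From $0\to\mathbb Z/p\to\mathbb Z/p^\infty\xrightarrow{p}\mathbb Z/p^\infty\to0$ and Lemma 2(3) (with $\mathbb Z/p^\infty\in\mathcal D_n\subseteq\mathcal D_{n+1}$) we get $\mathbb Z/p\in\mathcal D_{n+1}$; use (1).

(3) Lemma 4. $\square$

**Lemma 7.** Let $M\in\mathcal D_n$.

1. $M_p\in\mathcal D_n$ for all $p$; $\operatorname{Tor}M\in\mathcal D_n$; $M/\operatorname{Tor}M\in\mathcal D_n$.
2. $M\otimes N\in\mathcal D_n$ for $N$ torsion-free.
3. If $M$ is not torsion, then $\mathbb Q\in\mathcal D_n$.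
4. If $M\ne pM$, then $\mathbb Z/p\in\mathcal D_n$.

*Proof.* (1) If $M_p$ is not divisible, then Lemma 5 gives a summand $\mathbb Z/p^k$ of $M$, so $\mathbb Z/p^k\in\mathcal D_n$ and $M_p\in\mathcal D_n$ by Lemma 6(1). If $M_p$ is divisible, it is a direct summand of $M$. Then $\operatorname{Tor}M=\bigoplus_pM_p\in\mathcal D_n\subseteq\mathcal D_{n+1}$ by Lemma 4, and $M/\operatorname{Tor}M\in\mathcal D_n$ by Lemma 2(2).

(2) $N$ is the directed union of its finitely generated subgroups, which are isomorphic to $\mathbb Z^r$, and $M\otimes\mathbb Z^r=M^r\in\mathcal D_n$. Tensor products commute with direct limits; use Lemma 4.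

(3) $M\otimes\mathbb Q\in\mathcal D_n$ by (2). It is a nonzero rational vector space, so it has $\mathbb Q$ as a summand.

(4) If $M_p$ is not divisible, then some $\mathbb Z/p^k\in\mathcal D_n$ as in (1), and Lemma 6(1) applies. Otherwise $\operatorname{Tor}M$ is $p$-divisible, since $M_q$ is $p$-divisible for $q\ne p$. So $\operatorname{Tor}M\subseteq pM$, and $\bar M=M/\operatorname{Tor}M$ satisfies $\bar M/p\bar M=M/pM\ne0$. By (1), $\bar M\in\mathcal D_n\subseteq\mathcal D_{n+1}$, so Lemma 2(2) for $0\to\bar M\xrightarrow{p}\bar M\to\bar M/p\bar M\to0$ gives $\bar M/p\bar M\in\mathcal D_n$. This is a nonzero $\mathbb F_p$-vector space, so it has $\mathbb Z/p$ as a summand. $\square$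

## 7. The lower central quotients, given $\mathbb Z/p^\infty$ for $p\in\mathcal E(G)$

**Proposition A.** Let $G$ be nilpotent. If $A\in\mathcal D_1$ and $\mathbb Z/p^\infty\in\mathcal D_1$ for all $p\in\mathcal E(G)$, then all $B_i\in\mathcal D_1$ and $X\tau K(G,1)$.

*Proof.* Once all $B_i\in\mathcal D_1$, Lemma 3 applied inductively to $B_i\to G/\Gamma_{i+1}\to G/\Gamma_i$, starting from $G/\Gamma_2=A$, gives $X\tau K(G,1)$. So fix $i\ge2$; we show $B_i\in\mathcal D_1$.

**Step 1.** *This step treats torsion $A$, where the extra hypothesis is not used.* If $A$ is torsion, then $A^{\otimes i}=\bigoplus_pA_p^{\otimes i}$, so by (2) $B_i$ is torsion and $(B_i)_p$ is a quotient of $A_p^{\otimes i}$. Suppose $(B_i)_p\ne0$. Then $A_p\otimes A_p\ne0$, as $i\ge2$. A divisible group tensored with a torsion group is $0$, so $A_p$ is not divisible, and $A\ne pA$. By Lemma 7(4) $\mathbb Z/p\in\mathcal D_1$, so $(B_i)_p\in\mathcal D_1$ by Lemma 6(1). By Lemma 4, $B_i=\bigoplus_p(B_i)_p\in\mathcal D_1$.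

From now on $A$ is not torsion. By Lemma 7, $\mathbb Q\in\mathcal D_1$ and $\bar A=A/\operatorname{Tor}A\in\mathcal D_1$.

**Step 2.** *This step shows that the torsion-free part $\bar B=B_i/\operatorname{Tor}B_i$ is in $\mathcal D_1$, by controlling the kernel $N$ of a surjection onto it in $\mathcal D_2$.* The map $A^{\otimes i}\to\bar A^{\otimes i}$ is onto and becomes an isomorphism after tensoring with $\mathbb Q$, so its kernel is torsion. So $A^{\otimes i}\to B_i\to\bar B$ factors through $T=\bar A^{\otimes i}$, and there is an exact sequence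
$$0\to N\to T\to\bar B\to0. \tag{3}$$
Tensor products of torsion-free groups are torsion-free, so $T=\bar A\otimes\bar A^{\otimes(i-1)}$ is torsion-free and lies in $\mathcal D_1$ by Lemma 7(2). Since $\bar B$ is torsion-free, $N\cap pT=pN$.

Suppose $N\otimes\mathbb Z/p^\infty\ne0$. Then $N\ne pN$. If $T=pT$ held, then $N=N\cap pT=pN$; so $T\neq pT$, hence $\bar A\ne p\bar A$ and $A\ne pA$. By Lemma 7(4) $\mathbb Z/p\in\mathcal D_1$, so the $p$-group $N\otimes\mathbb Z/p^\infty$ is in $\mathcal D_1$. By Lemma 4, $N\otimes\mathbb Q/\mathbb Z=\bigoplus_pN\otimes\mathbb Z/p^\infty\in\mathcal D_1$. Also $N\otimes\mathbb Q\in\mathcal D_1\subseteq\mathcal D_2$ by Lemma 6(3). As $N$ is torsion-free, $0\to N\to N\otimes\mathbb Q\to N\otimes\mathbb Q/\mathbb Z\to0$ is exact, and Lemma 2(3) gives $N\in\mathcal D_2$. Now Lemma 2(2) for (3) gives $\bar B\in\mathcal D_1$.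

**Step 3.** *This step handles the torsion of $B_i$ prime by prime; here $\mathcal E(G)$ enters.* Let $(B_i)_p\ne0$. If $A\ne pA$, then $\mathbb Z/p\in\mathcal D_1$ and $(B_i)_p\in\mathcal D_1$. If $A=pA$, then $B_i$ is $p$-divisible by (2). So $(B_i)_p$ is a divisible $p$-group: if $x=py$ and $x$ has $p$-power order, so has $y$. By Lemma 6(2) it suffices that $\mathbb Z/p^\infty\in\mathcal D_1$. If $A_p\ne0$, then $A_p$ is a nonzero divisible $p$-group in $\mathcal D_1$ by Lemma 7(1), with $\mathbb Z/p^\infty$ as a summand. If $A_p=0$, then $A$ is uniquely $p$-divisible, so $p\in\mathcal E(G)$ and $\mathbb Z/p^\infty\in\mathcal D_1$ by hypothesis. Hence $\operatorname{Tor}B_i=\bigoplus_p(B_i)_p\in\mathcal D_1$ by Lemma 4.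

By Lemma 2(1), $B_i\in\mathcal D_1$. $\square$

## 8. How $H_2$ produces $\mathbb Z/p^\infty$

**Lemma 8.** Let $R$ be nilpotent with all $B_i(R)$ uniquely $p$-divisible. Then $H_k(R)$ is uniquely $p$-divisible for $k\ge1$.

*Proof.* **Step 1.** *We show $\tilde H_*(B;\mathbb F_p)=0$ for a $\mathbb Z[1/p]$-module $B$.* As $\mathbb Z[1/p]$ is a principal ideal domain, $B$ is a directed union of finite sums of modules $\mathbb Z[1/p]$ and $\mathbb Z/q^j$ with $q\ne p$. Group homology commutes with directed unions, and by the Künneth formula it suffices to treat one summand. The group $\mathbb Z[1/p]$ is the limit of $\mathbb Z\xrightarrow{p}\mathbb Z\xrightarrow{p}\cdots$, so its $H_1$ with coefficients $\mathbb F_p$ is the limit of $\mathbb F_p\xrightarrow{0}\mathbb F_p\xrightarrow{0}\cdots$, that is $0$, and its higher homology vanishes. For $k\ge1$ the order $q^j$ kills $H_k(\mathbb Z/q^j;\mathbb F_p)$ and is invertible in $\mathbb F_p$, so this group is $0$.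

**Step 2.** *We climb the central series of $R$.* In the Lyndon–Hochschild–Serre spectral sequence of the central extension $B_i(R)\to R/\Gamma_{i+1}\to R/\Gamma_i$ with coefficients $\mathbb F_p$, only the row of $H_0$ of the fiber is nonzero, by Step 1. So $H_*(R/\Gamma_{i+1};\mathbb F_p)=H_*(R/\Gamma_i;\mathbb F_p)$, and by induction $\tilde H_*(R;\mathbb F_p)=0$. In the homology sequence of $0\to\mathbb Z\xrightarrow{p}\mathbb Z\to\mathbb F_p\to0$, the map $p:H_k(R)\to H_k(R)$ lies between $H_{k+1}(R;\mathbb F_p)=0$ and $H_k(R;\mathbb F_p)=0$ for $k\ge1$. $\square$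

**Proposition B.** Let $G$ be nilpotent. Suppose $A\in\mathcal D_1$ and there is an epimorphism $H\to H_2(G)$ with $H\in\mathcal D_2$. Then $\mathbb Z/p^\infty\in\mathcal D_1$ for all $p\in\mathcal E(G)$.

*Proof.* Let $p\in\mathcal E(G)$.

**Step 1.** *We obtain $\mathbb Q\in\mathcal D_1$.* By definition of $\mathcal E(G)$, $A_p=0$. By Example 3, $\mathcal E(G)$ is empty when $A$ is torsion. So $A$ is not torsion, and Lemma 7(3) applies.

**Step 2.** *We choose the level $i$ at which (1) is used, so that the middle group is uniquely $p$-divisible.* Let $i$ be minimal with $(B_i)_p\ne0$; as $A_p=0$, $i\ge2$. Put $R=G/\Gamma_i$. Then $B_j(R)=B_j$ for $j<i$ and $B_j(R)=0$ for $j\ge i$. All $B_j$ are $p$-divisible by (2), and $B_1,\dots,B_{i-1}$ have no $p$-torsion. So Lemma 8 shows that $H_2(R)$ is uniquely $p$-divisible.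

**Step 3.** *We show that $J_i$ is not $p$-divisible, even modulo torsion.* Write $J=J_i$. Tensoring (1), that is $0\to J\to H_2(R)\to B_i\to0$, with $\mathbb Z/p$ gives the exact sequence
$$\operatorname{Tor}_1(H_2(R),\mathbb Z/p)=0\to\operatorname{Tor}_1(B_i,\mathbb Z/p)\to J/pJ\to H_2(R)/pH_2(R)=0 .$$
The group $\operatorname{Tor}_1(B_i,\mathbb Z/p)=\{b\in B_i:pb=0\}$ is nonzero, so $J/pJ\ne0$. As $J\subseteq H_2(R)$ has no $p$-torsion, $\operatorname{Tor}J$ is $p$-divisible and lies in $pJ$. So $J/\operatorname{Tor}J$ modulo $p$ is $J/pJ\ne0$.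

**Step 4.** *We lift this to $H$, so that we never need $J\in\mathcal D_2$.* The epimorphism $H\to H_2(G)\to J$ sends $\operatorname{Tor}H$ into $\operatorname{Tor}J$, so it induces an epimorphism from $\bar H=H/\operatorname{Tor}H$ to $J/\operatorname{Tor}J$. Hence $\bar H\ne p\bar H$.

**Step 5.** *We trade dimension $2$ for dimension $1$, with $\bar H$ in the role of $\mathbb Z$ in $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to 0$.* By Lemma 7(1), $\bar H\in\mathcal D_2$. By Step 1 and Lemma 6(3), $\bar H\otimes\mathbb Q\in\mathcal D_1$. Lemma 2(2) for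
$$0\to\bar H\to\bar H\otimes\mathbb Q\to\bar H\otimes\mathbb Q/\mathbb Z\to0$$
gives $\bar H\otimes\mathbb Q/\mathbb Z\in\mathcal D_1$. Its $p$-part is $\bar H\otimes\mathbb Z/p^\infty\cong\bar H[1/p]/\bar H$, a divisible $p$-group. It is nonzero: for $x\in\bar H\setminus p\bar H$ we have $x/p\notin\bar H$, since $\bar H$ is torsion-free. So $\mathbb Z/p^\infty$ is a direct summand of $\bar H\otimes\mathbb Q/\mathbb Z$, and $\mathbb Z/p^\infty\in\mathcal D_1$. $\square$

## 9. Proofs of Theorems 1 and 2

*Proof of Theorem 1.* Let $G=\pi_1(L)$. Then $A=H_1(L)\in\mathcal D_1$. A complex $K(G,1)$ is obtained from $L$ by attaching cells of dimension at least $3$. So $H_2(K(G,1),L)=0$ and $H_2(L)\to H_2(G)$ is onto; moreover $H_2(L)\in\mathcal D_2$. Proposition B with $H=H_2(L)$ gives $\mathbb Z/p^\infty\in\mathcal D_1$ for all $p\in\mathcal E(G)$. Proposition A then gives $X\tau K(B_i,1)$ for all $i$ and $X\tau K(\pi_1(L),1)$. $\blacksquare$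

In particular, under the hypotheses of the problem in Section 2, $X\tau K(\pi_1(L),1)$ always holds, for every metrizable $X$, with no dimension or compactness assumption.

*Proof of Theorem 2.* **Step 1.** *(b)$\Rightarrow$(a), and (b)$\Rightarrow X\tau K(G,1)$.* This is Proposition A.

**Step 2.** *(a)$\Rightarrow$(b), to recover $\mathbb Z/p^\infty$ from the quotients.* Clearly $A=B_1\in\mathcal D_1$. For $p\in\mathcal E(G)$ some $(B_i)_p\ne0$, and $B_i$ is $p$-divisible by (2). So $(B_i)_p$ is a nonzero divisible group, hence a direct summand of $B_i$, and it has $\mathbb Z/p^\infty$ as a summand. So $\mathbb Z/p^\infty\in\mathcal D_1$.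

**Step 3.** *(d)$\Rightarrow$(c)$\Rightarrow$(b).* The first implication is trivial. The second is Proposition B with $H=H_2(G)$.

**Step 4.** *(b)$\Rightarrow$(d), which closes the circle.* $H_1(G)=A\in\mathcal D_1$. Let $k\ge2$ and $M=H_k(G)$. We show $M\in\mathcal D_2\subseteq\mathcal D_k$. For each prime $p$ one of the following holds:

* (i) $\mathbb Z/p\in\mathcal D_1$;
* (ii) $\mathbb Z/p^\infty\in\mathcal D_1$;
* (iii) all $B_i$ are uniquely $p$-divisible.

Indeed, if $A\ne pA$, then (i) holds by Lemma 7(4). If $A=pA$ and $A_p\ne0$, then $A_p$ is a nonzero divisible $p$-group in $\mathcal D_1$ and (ii) holds. If $A=pA$ and $A_p=0$, then either $p\in\mathcal E(G)$ and (ii) holds by (b), or all $(B_i)_p$ vanish. In the last case (iii) holds, since all $B_i$ are $p$-divisible by (2).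

Put $\bar M=M/\operatorname{Tor}M$. In case (iii), $M$ is uniquely $p$-divisible by Lemma 8, so $M_p=0$ and $\bar M\otimes\mathbb Z/p^\infty=0$. In cases (i) and (ii), by Lemma 6, all $p$-groups lie in $\mathcal D_2$ and all divisible $p$-groups lie in $\mathcal D_1$; in particular $M_p\in\mathcal D_2$ and $\bar M\otimes\mathbb Z/p^\infty\in\mathcal D_1$. By Lemma 4, $\operatorname{Tor}M\in\mathcal D_2$ and $\bar M\otimes\mathbb Q/\mathbb Z\in\mathcal D_1$.

It remains to see $\bar M\in\mathcal D_2$. If $A$ is torsion, then all $B_i$ are torsion by (2). A torsion abelian group is a directed union of finite groups, so its reduced rational homology vanishes, and the spectral sequences in Step 2 of Lemma 8, now with coefficients $\mathbb Q$, give $M\otimes\mathbb Q=H_k(G;\mathbb Q)=0$. So $\bar M=0$. If $A$ is not torsion, then $\mathbb Q\in\mathcal D_1$, so $\bar M\otimes\mathbb Q\in\mathcal D_1\subseteq\mathcal D_2$, and Lemma 2(3) for $0\to\bar M\to\bar M\otimes\mathbb Q\to\bar M\otimes\mathbb Q/\mathbb Z\to0$ gives $\bar M\in\mathcal D_2$. In both cases $M\in\mathcal D_2$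 by Lemma 2(1).

By Steps 1–4 all four conditions are equivalent, and each implies $X\tau K(G,1)$. $\blacksquare$

## 10. Acyclic complexes, and the Heisenberg group without $H_2$

*Nilpotency cannot be dropped.* Let $L$ be an acyclic CW complex with $\pi_1(L)\ne1$, for example the Poincaré homology sphere minus an open $3$-cell. All $K(H_k(L),k)$, $k\ge1$, are contractible, so $X=D^2$ satisfies all the hypotheses on homology. But by Example 2, $D^2\tau K(\pi_1(L),1)$ fails.

*The hypothesis for $k=2$ cannot be dropped.* This relies on a quoted theorem, not proved here: for every prime $p$ there is a compactum $X$ with $\dim_{\mathbb Q}X=1$ and $\dim_{\mathbb Z/p^\infty}X=2$ (a fundamental compactum; Kuz'minov, Russian Math. Surveys 23:5 (1968); Dranishnikov, Russian Math. Surveys 43:4 (1988)). In our notation $\mathbb Q\in\mathcal D_1$ and $\mathbb Z/p^\infty\notin\mathcal D_1$. Let $G$ be the group of Example 1.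

**Claim.** If $\mathbb Q\in\mathcal D_1$ and $X\tau K(G,1)$, then $\mathbb Q/\mathbb Z\in\mathcal D_1$.

*Proof.* The cocycle $[xy']$ of the extension $\mathbb Q/\mathbb Z\to G\to\mathbb Q^2$ is the reduction of the cup product of the two coordinate classes. So the extension is classified by $\kappa=\pi\mu$, where $\mu:K(\mathbb Q^2,1)\to K(\mathbb Q,2)$ is that cup product and $\pi:K(\mathbb Q,2)\to K:=K(\mathbb Q/\mathbb Z,2)$ is induced by $\mathbb Q\to\mathbb Q/\mathbb Z$; all maps are based. Hence $K(G,1)\simeq E=\{(b,\omega):\omega(0)=*,\ \omega(1)=\kappa(b)\}$, with projection $\mathrm{pr}:E\to K(\mathbb Q^2,1)$ and fiber $\Omega K\simeq K(\mathbb Q/\mathbb Z,1)$. Let $c:C\to\Omega K\subseteq E$.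

**Step 1.** *We extend $c$ to a map into $E$ exactly, not only up to homotopy.* As $X\tau K(G,1)$, there are $F=(v,\omega):X\to E$ and a homotopy $\Phi:C\times I\to E$ from $F|_C$ to $c$. By HEP extend $\mathrm{pr}\,\Phi$ to a homotopy $V:X\times I\to K(\mathbb Q^2,1)$ from $v$ to some $v'$; then $v'|_C=*$. A lift of $V$ to $E$ that starts at $F$ and equals $\Phi$ on $C\times I$ amounts to a map $X\times I\times I\to K$, with coordinates (homotopy time, path parameter), prescribed on $X\times(\{0\}\times I\cup I\times\partial I)\cup C\times I\times I$: it is $\omega$ at time $0$, it is $*$ and $\kappa V$ at the two ends of the paths, and it is given by $\Phi$ over $C$. These are three sides of the square, so by (F2) the map exists. Its end is $F'=(v',\omega')$ with $F'|_C=c$.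

**Step 2.** *We push $F'$ back into the fiber.* Since $v'(C)=*$, $\mu v'$ represents an element of $H^2(X,C;\mathbb Q)$, which is $0$ by Lemma 1. So $\kappa v'=\pi\mu v'$ is homotopic to $*$ rel $C$. Concatenating $\omega'$ with this homotopy gives a map $X\to\Omega K$ whose restriction to $C$ is $c$ followed by constant paths, hence is homotopic to $c$. By (F3), $X\tau K(\mathbb Q/\mathbb Z,1)$. $\square$

For the quoted compactum, $X\tau K(G^{ab},1)$ holds because $G^{ab}=\mathbb Q^2$, but $\mathbb Q/\mathbb Z\notin\mathcal D_1$ because $\mathbb Z/p^\infty$ is a direct summand of $\mathbb Q/\mathbb Z$. By the Claim, $X\tau K(G,1)$ fails. Take $L=K(G,1)$: the hypothesis for $k=1$ holds, $\pi_1(L)$ is nilpotent, and the conclusion of Theorem 1 fails.
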